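\title{Local rings with a prescribed number of semidualizing modules}

\begin{abstract}
A finitely generated module $C$ over a Noetherian ring $R$ is semidualizing if $\operatorname{Hom}_R(C,C)\cong R$ naturally and $\operatorname{Ext}^i_R(C,C)=0$ for $i>0$. We show that the number of semidualizing modules over a local ring, and the number of semidualizing complexes up to shift, need not be a power of $2$. Every positive integer occurs for a Cohen--Macaulay normal local domain, and every even positive integer occurs for one that has a dualizing module. The examples have the same completion as a tensor product of $n$ determinantal rings, which carries $2^n$ semidualizing modules indexed by $\{0,1\}^n\subset\mathbb Z^n$, but only the divisor classes in a chosen subgroup of $\mathbb Z^n$ descend to them.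
\end{abstract}

\section{The question and the results}

Rings are commutative and, except while they are being constructed in Section~\ref{sec:construction}, Noetherian. A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map $R\to\operatorname{Hom}_R(C,C)$, which sends $r$ to multiplication by $r$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$. More generally, a complex $C$ in the derived category $\mathsf D(R)$ is \emph{semidualizing} if it is homologically finite (its total homology is a finitely generated $R$-module) and the homothety morphism $R\to\mathbf R\operatorname{Hom}_R(C,C)$ is an isomorphism in $\mathsf D(R)$. We write $\mathfrak S_0(R)$ for the set of isomorphism classes of semidualizing modules and $\mathfrak S(R)$ for the set of semidualizing complexes up to isomorphism and shift. For a module, viewed as a complex in degree $0$, the two definitions agree, so $\mathfrak S_0(R)\subseteq\mathfrak S(R)$.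

The definition isolates what the free module $R$ and the canonical module $\omega$ of a Cohen--Macaulay local ring have in common: the only endomorphisms are scalars, and there are no self-extensions. Over a ring that is not local, every projective module of rank one is semidualizing, because it is locally isomorphic to $R$; over a local ring this source of examples disappears. A Gorenstein local ring has only $R$ itself (Lemma~\ref{lem:CM}), while a Cohen--Macaulay local ring that has a canonical module and is not Gorenstein has at least $R$ and $\omega$. Tensor products over a field multiply these choices (Lemma~\ref{lem:tensor}): from $n$ factors with two choices each one obtains $2^n$ modules, and Example~\ref{ex:full} exhibits a local ring with exactly these. There is also a known parity constraint: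
\begin{quote}
$(\ast)$\quad if $R$ is a non-Gorenstein ring with a dualizing complex and $\mathfrak S(R)$ is finite, then $|\mathfrak S(R)|$ is even.
\end{quote}
All of this suggests the following question, which comes from \cite{SW}.
\begin{quote}
\textbf{Question.} If $R$ is a local ring, must $|\mathfrak S_0(R)|$ and $|\mathfrak S(R)|$ be of the form $2^n$ for an integer $n\ge0$ (and in particular finite)?
\end{quote}
The answer is no, with or without a dualizing module.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For every integer $q\ge1$ there is a Cohen--Macaulay normal local domain $A$ with $|\mathfrak S_0(A)|=|\mathfrak S(A)|=q$.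
\item[(2)] For every even integer $q\ge2$ there is such an $A$ that has, in addition, a dualizing module.
\end{enumerate}
\end{theorem}

The values $q=3$ in (1) and $q=6$ in (2) answer the Question. Theorem~\ref{thm:main} follows by counting lattice points from a more flexible statement. Let $\mathbf 1=(1,\dots,1)\in\mathbb Z^n$.

\begin{theorem}\label{thm:cube}
Let $n\ge1$ and let $H\subseteq\mathbb Z^n$ be a subgroup generated by finitely many (at least one) nonzero vectors from $\{0,1\}^n$. There is a Cohen--Macaulay normal local domain $A$ with
\[
|\mathfrak S_0(A)|=|\mathfrak S(A)|=|H\cap\{0,1\}^n|.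
\]
If $\mathbf 1\in H$, then $A$ has a dualizing module.
\end{theorem}

The mechanism is as follows. Over a Cohen--Macaulay normal local domain a semidualizing module is reflexive of rank one, so it is an element of the divisor class group. In Section~\ref{sec:cube} we describe a local ring $S$ and a copy of $\mathbb Z^n$ in $\operatorname{Cl}(\widehat S)$ whose semidualizing elements are exactly the vertices of the cube $\{0,1\}^n$. If $A$ is a normal local domain with $\widehat A\cong\widehat S$, then $\operatorname{Cl}(A)$ embeds in $\operatorname{Cl}(\widehat S)$, and a module is semidualizing over $A$ exactly when its completion is. So if the image of $\operatorname{Cl}(A)$ is a subgroup $H\subseteq\mathbb Z^n$, the semidualizing $A$-modules correspond to the vertices that lie in $H$. The cube has $2^n$ vertices, but a subgroup need not meet it in a power of $2$: the subgroup of $\mathbb Z^3$ generated by $(1,1,0)$ and $(1,0,1)$ contains these two vertices and the origin, while the sum $(2,1,1)$ and the difference $(0,1,-1)$ fall outside. What remains is to produce a ring $A$ with prescribed completion and controlled class group.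

\begin{theorem}\label{thm:descent}
Let $k$ be a field, $B$ a finitely generated $k$-algebra that is a domain, $\mathfrak m\subset B$ a maximal ideal, $0\ne t\in\mathfrak m$, and $S=B_{\mathfrak m}$. There is a Noetherian local domain $(A,\mathfrak n)$ with an element $t\in\mathfrak n$ and compatible isomorphisms $A/t^sA\cong S/t^sS$ $(s\ge1)$, inducing $\widehat A\cong\widehat S$ with $t\mapsto t$, such that $A[1/t]$ is a localization of a polynomial ring over a field. If $S$ is normal, then so is $A$, and $\operatorname{Cl}(A)\to\operatorname{Cl}(\widehat A)\cong\operatorname{Cl}(\widehat S)$ maps $\operatorname{Cl}(A)$ isomorphically onto the subgroup generated by the classes of the ideals $P\widehat S$, where $P$ ranges over the height-one primes of $S$ containing $t$.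
\end{theorem}

In words, $A$ agrees with $S$ along the hypersurface $t=0$ to every order and is factorial away from it, so it retains only the divisor classes of the components of that hypersurface. Section~\ref{sec:descend} derives Theorem~\ref{thm:cube} from Theorem~\ref{thm:descent}, Section~\ref{sec:count} does the counting, and Section~\ref{sec:construction} proves Theorem~\ref{thm:descent}.

\section{Semidualizing modules and divisor classes}\label{sec:background}

\subsection{Complexes and base change}
Complexes are indexed homologically, so $H_{-i}(\mathbf R\operatorname{Hom}_R(M,N))=\operatorname{Ext}^i_R(M,N)$ for modules $M,N$. We write $\inf X$ and $\sup X$ for the least and the largest degree in which $X$ has nonzero homology, and $\mu(M)$ for the minimal number of generators of a finitely generated module over a local ring; thus $\mu(M\otimes N)=\mu(M)\mu(N)$. For nonzero homologically finite complexes $X,Y$ over a local ring,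
\begin{equation}\label{eq:infsup}
\sup\mathbf R\operatorname{Hom}_R(X,Y)\le\sup Y-\inf X,\qquad \inf(X\otimes^{\mathbf L}_RY)=\inf X+\inf Y .
\end{equation}
The second formula holds because the homology of $X\otimes^{\mathbf L}_RY$ in degree $\inf X+\inf Y$ is $H_{\inf X}(X)\otimes_RH_{\inf Y}(Y)$, which is nonzero by Nakayama's lemma.

Let $R\to R'$ be flat and $C$ homologically finite. Resolving $C$ by finitely generated free modules shows that $\mathbf R\operatorname{Hom}_R(C,C)\otimes_RR'\simeq\mathbf R\operatorname{Hom}_{R'}(C\otimes_RR',C\otimes_RR')$, compatibly with the homothety morphisms. Hence $C\otimes_RR'$ is semidualizing if $C$ is, and the converse holds if $R\to R'$ is faithfully flat. For the same reason a finitely generated module is semidualizing if and only if all its localizations at primes are.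

\begin{lemma}\label{lem:tensor}
Let $R',R''$ be finitely generated algebras over a field $k$ and let $C',C''$ be semidualizing modules over them. Then $C'\otimes_kC''$ is semidualizing over $R'\otimes_kR''$.
\end{lemma}

\begin{proof}
Let $L',L''$ be resolutions of $C',C''$ by finitely generated free modules. By the K\"unneth formula over $k$, the complex $L'\otimes_kL''$ is a free resolution of $C'\otimes_kC''$ over $R=R'\otimes_kR''$, and since the terms are finitely generated and free,
\[
\operatorname{Hom}_R(L'\otimes_kL'',C'\otimes_kC'')\cong\operatorname{Hom}_{R'}(L',C')\otimes_k\operatorname{Hom}_{R''}(L'',C'').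
\]
Therefore $\operatorname{Ext}^*_R(C'\otimes_kC'',C'\otimes_kC'')\cong\operatorname{Ext}^*_{R'}(C',C')\otimes_k\operatorname{Ext}^*_{R''}(C'',C'')$, which vanishes in positive degrees. In degree $0$ the isomorphism sends $\varphi'\otimes\varphi''$ to the endomorphism $\varphi'\otimes\varphi''$ of $C'\otimes_kC''$, so the homothety map of $C'\otimes_kC''$ is the tensor product of those of $C'$ and $C''$, an isomorphism.
\end{proof}

\subsection{Cohen--Macaulay rings}
Let $R$ be a Cohen--Macaulay local ring of dimension $d$ with residue field $\kappa$. A nonzero finitely generated module is \emph{maximal Cohen--Macaulay} (MCM) if its depth is $d$. A \emph{canonical} (or \emph{dualizing}) module is a finitely generated module $\omega$ with $\operatorname{Ext}^d_R(\kappa,\omega)\cong\kappa$ and $\operatorname{Ext}^i_R(\kappa,\omega)=0$ for $i\ne d$. We use the following standard facts.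
\begin{enumerate}
\item[(K1)] A canonical module is unique up to isomorphism, and it exists if $R$ is complete. The ring $R$ is Gorenstein if and only if $R$ itself is canonical. A finitely generated module $C$ is canonical over $R$ if and only if $C\otimes_R\widehat R$ is canonical over $\widehat R$, since the $\operatorname{Ext}$ modules above do not change under completion.
\item[(K2)] The module $\omega$ is MCM, semidualizing and of finite injective dimension. If $X$ is homologically finite, then so is $X^\vee=\mathbf R\operatorname{Hom}_R(X,\omega)$, and $X\simeq X^{\vee\vee}$.
\item[(K3)] (Local duality.) A finitely generated module $M\ne0$ is MCM if and only if $\operatorname{Ext}^i_R(M,\omega)=0$ for all $i>0$.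
\item[(K4)] If $R=\mathcal R/J$ with $\mathcal R$ regular local and $J$ of height $g$, then $\operatorname{Ext}^g_{\mathcal R}(R,\mathcal R)$ is a canonical module of $R$.
\end{enumerate}

A module $M$ is \emph{reflexive} if the natural map $M\to M^{**}$ is an isomorphism, where $M^*=\operatorname{Hom}_R(M,R)$. The next lemma removes complexes from the problem, gives a numerical test for being semidualizing, and places semidualizing modules in the class group.

\begin{lemma}\label{lem:CM}
Let $R$ be a Cohen--Macaulay local ring and $C$ a semidualizing complex with $\inf C=0$.
\begin{enumerate}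
\item[(i)] $C$ is isomorphic in $\mathsf D(R)$ to an MCM module. Hence $\mathfrak S(R)=\mathfrak S_0(R)$.
\item[(ii)] If $R$ has a canonical module $\omega$ and $C^\dagger=\operatorname{Hom}_R(C,\omega)$, then $C\otimes_RC^\dagger\cong\omega$. Hence $\mu(C)\mu(C^\dagger)=\mu(\omega)$.
\item[(iii)] If $R$ is Gorenstein, then $C\cong R$.
\item[(iv)] If $R$ is a normal domain, then $C$ is a reflexive module of rank one.
\end{enumerate}
\end{lemma}

\begin{proof}
(i), (ii) Suppose first that $\omega$ exists. Let $L\simeq C$ be a bounded-below complex of finitely generated free modules, $Y\simeq C$ a bounded complex and $I$ a bounded injective resolution of $\omega$. The evaluation map $L\otimes_R\operatorname{Hom}_R(Y,I)\to\operatorname{Hom}_R(\operatorname{Hom}_R(L,Y),I)$ is an isomorphism of complexes, so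
\begin{equation}\label{eq:eval}
C\otimes_R^{\mathbf L}C^\vee\simeq\mathbf R\operatorname{Hom}_R(\mathbf R\operatorname{Hom}_R(C,C),\omega)\simeq\mathbf R\operatorname{Hom}_R(R,\omega)\simeq\omega .
\end{equation}
By \eqref{eq:infsup}, $\inf C^\vee=\inf\omega-\inf C=0$ and $\sup C^\vee\le\sup\omega-\inf C=0$. Since $C\simeq C^{\vee\vee}$, also $\sup C\le\sup\omega-\inf C^\vee=0$. So both $C$ and $C^\vee$ have homology only in degree $0$: the complex $C$ is isomorphic to a module, $\operatorname{Ext}^i_R(C,\omega)=0$ for $i>0$, and $C^\vee\simeq C^\dagger$. By (K3), $C$ is MCM, and $H_0$ of \eqref{eq:eval} is (ii). For general $R$, apply this to $C\otimes_R\widehat R$ over $\widehat R$: vanishing of homology and depth are detected after completion. Finally, every semidualizing complex is nonzero and can be shifted to have $\inf C=0$.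

(iii) By (ii) with $\omega=R$, the module $C$ is cyclic, and its annihilator is the kernel of the homothety map, which is zero.

(iv) For each prime $\mathfrak p$, the module $C_{\mathfrak p}$ is semidualizing over the Cohen--Macaulay ring $R_{\mathfrak p}$, hence MCM by (i). If $\dim R_{\mathfrak p}\le1$, then $R_{\mathfrak p}$ is a field or a discrete valuation ring, and $C_{\mathfrak p}\cong R_{\mathfrak p}$ by (iii); for $\mathfrak p=0$ this gives the rank. If $\dim R_{\mathfrak p}\ge2$, then $\operatorname{depth}C_{\mathfrak p}\ge2$. A finitely generated module that is reflexive at all primes of depth at most $1$ and has depth at least $2$ at all other primes is reflexive \cite{BH}.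
\end{proof}

\subsection{Class groups}
Let $R$ be a normal Noetherian domain. We view the divisor class group $\operatorname{Cl}(R)$ as the set of isomorphism classes of finitely generated reflexive modules of rank one, with zero element $[R]$ and $[J]-[I]=[\operatorname{Hom}_R(I,J)]$. It vanishes if and only if $R$ is a unique factorization domain (UFD).
\begin{enumerate}
\item[(C1)] Height-one primes are reflexive, and a nonzero reflexive prime $P$ has height one. For the second claim, suppose that $P$ lies in no height-one prime $\mathfrak q$. Then $P^*=\{z\in\operatorname{Frac}R: zP\subseteq R\}\subseteq\bigcap_{\mathfrak q}R_{\mathfrak q}=R$, so $P^*=R$, and $P\to P^{**}$ is the inclusion $P\subset R$, which is not onto.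
\item[(C2)] (Nagata's theorem.) If $0\ne t\in R$ and $R[1/t]$ is a UFD, then $\operatorname{Cl}(R)$ is generated by the classes of the height-one primes containing $t$.
\item[(C3)] A flat map $R\to R'$ of normal Noetherian domains induces a homomorphism $\operatorname{Cl}(R)\to\operatorname{Cl}(R')$, $[I]\mapsto[I\otimes_RR']$, because $\operatorname{Hom}$ of finitely generated modules commutes with flat base change. If $R$ is local and $\widehat R$ is a normal domain, then $\operatorname{Cl}(R)\to\operatorname{Cl}(\widehat R)$ is injective: if $I\otimes_R\widehat R\cong\widehat R$, then $\mu(I)=1$, and a cyclic torsion-free module of rank one is free.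
\item[(C4)] A normal local ring that is essentially of finite type over a field is excellent, so its completion is a normal domain.
\end{enumerate}

\section{A cube of semidualizing modules}\label{sec:cube}

We want a building block with a copy of $\mathbb Z$ in its class group, in which the ring has class $0$, the canonical module has class $1$, and no other class is semidualizing. The ring of $2\times3$ matrices of rank at most one has these properties, and it is most easily handled as the degree-zero part of a graded polynomial ring; so is the tensor product of $n$ copies.

Fix a field $k$ and $n\ge1$. Let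
\[
Q=k\big[u^{(i)}_a,\,v^{(i)}_b:\ 1\le i\le n,\ a=1,2,\ b=1,2,3\big],
\]
graded by $\mathbb Z^n$ with $\deg u_a^{(i)}=e_i$ and $\deg v_b^{(i)}=-e_i$, where $e_i$ is the $i$th unit vector. Let $M_c$ be the part of $Q$ of degree $c\in\mathbb Z^n$. Put $B=M_0$, let $x^{(i)}_{ab}=u^{(i)}_av^{(i)}_b\in B$, and let $\mathfrak m$ be the ideal of $B$ generated by all $x^{(i)}_{ab}$. For $n=1$ we drop the upper index and write $E=B$, $E_c=M_c$. In general, with tensor products over $k$,
\begin{equation}\label{eq:tensor}
B=\bigotimes_{i=1}^nE^{(i)},\qquad M_c=\bigotimes_{i=1}^nE^{(i)}_{c_i}.
\end{equation}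
For $a\in\mathbb Z$ let $\nu(a)=a+1$ if $a\ge0$ and $\nu(a)=\binom{2-a}{2}$ if $a\le0$. This is the number of monomials of degree $a$ in two variables, respectively of degree $-a$ in three variables. It exceeds $1$ for $a\ne0$.

\begin{lemma}\label{lem:gens}
\begin{enumerate}
\item[(i)] $M_c$ is a finitely generated $B$-module and $\dim_kM_c/\mathfrak mM_c=\prod_i\nu(c_i)$.
\item[(ii)] $B$ is generated as a $k$-algebra by the $x^{(i)}_{ab}$, the ideal $\mathfrak m$ consists of the elements with zero constant term, and $B/\mathfrak m=k$.
\item[(iii)] $B$ is a normal domain of dimension $4n$, and $B[1/\prod_ix^{(i)}_{11}]$ is a localization of a polynomial ring over $k$.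
\end{enumerate}
\end{lemma}

\begin{proof}
Call a monomial of $Q$ \emph{reduced} if no $x^{(i)}_{ab}$ divides it. A reduced monomial of degree $c$ is a product over $i$ of a monomial of degree $c_i$ in $u^{(i)}_1,u^{(i)}_2$ (if $c_i\ge0$) or of degree $-c_i$ in $v^{(i)}_1,v^{(i)}_2,v^{(i)}_3$ (if $c_i\le0$), so there are $\prod_i\nu(c_i)$ of them. Dividing out factors $x^{(i)}_{ab}$ one at a time writes any monomial of degree $c$ as a product of such factors and a reduced monomial of degree $c$. Moreover $\mathfrak mM_c=\sum x^{(i)}_{ab}M_c$ is spanned by the non-reduced monomials of degree $c$. This gives (i), and (ii) is the case $c=0$, where $1$ is the only reduced monomial.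

(iii) Let $z=a/b$ with $a,b\in B$, $b\ne0$, be integral over $B$. Then $z\in Q$, as $Q$ is normal, and comparing degrees in $zb=a$ gives $z\in M_0$. So $B$ is normal. In one block, the monomial $x_{11}^px_{12}^qx_{13}^rx_{21}^s=u_1^{p+q+r}u_2^sv_1^{p+s}v_2^qv_3^r$ determines $p,q,r,s$, so the $4n$ elements $x^{(i)}_{11},x^{(i)}_{12},x^{(i)}_{13},x^{(i)}_{21}$ are algebraically independent over $k$. Since $x_{2b}=x_{21}x_{1b}/x_{11}$, the ring $B[1/\prod_ix_{11}^{(i)}]$ is obtained from the polynomial ring in these elements by inverting $\prod_ix_{11}^{(i)}$. In particular $B$ has transcendence degree, hence dimension, $4n$.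
\end{proof}

Put $S=B_{\mathfrak m}$ and $\widehat M_c=M_c\otimes_B\widehat S$. By (C4), $\widehat S$ is a normal domain, and $\mu(\widehat M_c)=\prod_i\nu(c_i)$ by Lemma~\ref{lem:gens}(i).

\begin{lemma}\label{lem:hom}
For $c,d\in\mathbb Z^n$ we have $\operatorname{Hom}_B(M_c,M_d)=M_{d-c}$, acting by multiplication. Each $M_c$ is reflexive of rank one, and $c\mapsto[\widehat M_c]$ is an injective homomorphism $\mathbb Z^n\to\operatorname{Cl}(\widehat S)$.
\end{lemma}

\begin{proof}
Multiplication by an element of $M_{d-c}$ maps $M_c$ to $M_d$, and different elements give different maps. Conversely let $\varphi\colon M_c\to M_d$ be $B$-linear, and fix $0\ne w\in M_{-c}$. For $a,a'\in M_c$ the products $wa,wa'$ lie in $B$, so $wa\,\varphi(a')=\varphi(waa')=wa'\varphi(a)$. Thus $\varphi$ is multiplication by $z=\varphi(a)/a\in\operatorname{Frac}Q$ for any $0\ne a\in M_c$. To see that $z$ has no denominator, use the two monomials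
\[
\alpha_j=\prod_{c_i>0}\big(u_j^{(i)}\big)^{c_i}\prod_{c_i<0}\big(v_j^{(i)}\big)^{-c_i}\in M_c\qquad(j=1,2),
\]
which are coprime in the UFD $Q$. As $z\alpha_1,z\alpha_2\in Q$, the denominator of $z$ in lowest terms divides both, so $z\in Q$; comparing degrees in $za=\varphi(a)$ gives $z\in M_{d-c}$.

Multiplication by $w$ embeds $M_c$ in $B$ as a nonzero ideal, so $M_c$ has rank one. Also $M_c^*=M_{-c}$ and $M_c^{**}=M_c$, with the natural map equal to the identity. The formula for $\operatorname{Hom}$ reads $[M_d]-[M_c]=[M_{d-c}]$, so $c\mapsto[M_c]$ is a homomorphism to $\operatorname{Cl}(B)$; compose it with the map (C3) for the flat extension $B\to\widehat S$. The kernel is zero because $\mu(\widehat M_c)>1$ for $c\ne0$.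
\end{proof}

\begin{lemma}\label{lem:canonical}
The ring $B$ is Cohen--Macaulay, and $M_{\mathbf 1}$ localizes to a canonical module at every prime of $B$. In particular $\widehat S$ is Cohen--Macaulay with canonical module $\widehat M_{\mathbf 1}$.
\end{lemma}

\begin{proof}
\emph{A resolution of one block.} Let $X=(X_{ab})$ be a $2\times3$ matrix of variables, $\mathcal P=k[X_{ab}]$, and $I_2(X)$ the ideal of $2\times2$ minors. The surjection $\mathcal P\to E$, $X_{ab}\mapsto u_av_b$, kills $I_2(X)$, and we claim that $I_2(X)$ is its kernel. Replacing a factor $X_{1b}X_{2b'}$ with $b>b'$ by $X_{1b'}X_{2b}$ does not change a monomial modulo $I_2(X)$, and it lowers the sum of the column indices of the first-row factors. So $\mathcal P/I_2(X)$ is spanned by the monomials in which no column index in the first row exceeds a column index in the second row. Such a monomial is determined by its image in $E$, which records the number of first-row factors and the multiset of column indices. Hence these monomials have linearly independent images, which proves the claim.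

Thus $I_2(X)$ is prime of height, hence grade, $6-4=2$. The Hilbert--Burch theorem says that if the ideal of maximal minors of an $(m+1)\times m$ matrix has grade at least $2$, then the matrix and the row of its signed maximal minors form a free resolution of the quotient by that ideal. Here this is
\[
0\longrightarrow\mathcal P^2\xrightarrow{\ X^T\ }\mathcal P^3\longrightarrow\mathcal P\longrightarrow E\longrightarrow0 ,
\]
and dualizing gives $\operatorname{Ext}^2_{\mathcal P}(E,\mathcal P)=\operatorname{coker}(X\colon\mathcal P^3\to\mathcal P^2)=:\Omega$.

\emph{All blocks.} The tensor product over $k$ of these resolutions is a free resolution of length $2n$ of $B$ over the polynomial ring $\mathcal P_n=\bigotimes_i\mathcal P^{(i)}$ in $6n$ variables, and $B=\mathcal P_n/J$ with $J$ prime of height $6n-4n=2n$. Let $\mathfrak p$ be a prime of $B$ with preimage $\mathfrak P$ in $\mathcal P_n$. Then $\dim B_{\mathfrak p}=\operatorname{ht}\mathfrak P-2n$, and $\operatorname{depth}B_{\mathfrak p}\ge\operatorname{ht}\mathfrak P-2n$ by the Auslander--Buchsbaum formula. So $B$ is Cohen--Macaulay, and by (K4) the module $\operatorname{Ext}^{2n}_{\mathcal P_n}(B,\mathcal P_n)$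 is locally canonical. The dual of the resolution is the tensor product of the duals, each in cohomological degrees $0,1,2$, so by the K\"unneth formula this module is $\bigotimes_i\Omega^{(i)}$.

\emph{Identification of $\Omega$.} By \eqref{eq:tensor} it remains to show that $\Omega\cong E_1$. The map $\mathcal P^2\to E_1$, $(f_1,f_2)\mapsto f_1u_2-f_2u_1$, is onto, since $u_1,u_2$ generate $E_1$, and it sends the column $(X_{1b},X_{2b})$ to $u_1v_bu_2-u_2v_bu_1=0$. It therefore induces a surjection $\Omega\to E_1$. By the case $n=1$ of the previous step, $\Omega$ is locally canonical over the domain $E$; so it is locally MCM, hence torsion-free, and it has rank one by (K1) at the prime $0$. The kernel of $\Omega\to E_1$ is torsion-free of rank zero, hence zero. The last assertion follows from (K1).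
\end{proof}

\begin{proposition}\label{prop:cube}
For $c\in\mathbb Z^n$, the module $\widehat M_c$ is semidualizing over $\widehat S$ if and only if $c\in\{0,1\}^n$.
\end{proposition}

\begin{proof}
The $E$-modules $E_0=E$ and $E_1$ are semidualizing, the second because it is locally canonical. If $c\in\{0,1\}^n$, then $M_c$ is semidualizing over $B$ by \eqref{eq:tensor} and Lemma~\ref{lem:tensor}, and so is its flat base change $\widehat M_c$.

Conversely, let $\widehat M_c$ be semidualizing. By Lemmas~\ref{lem:hom} and~\ref{lem:canonical} its dual into the canonical module is $\operatorname{Hom}_{\widehat S}(\widehat M_c,\widehat M_{\mathbf 1})\cong\widehat M_{\mathbf 1-c}$, so Lemma~\ref{lem:CM}(ii) gives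
\[
\prod_{i=1}^n\nu(c_i)\,\nu(1-c_i)=\mu(\widehat M_{\mathbf 1})=2^n .
\]
The function $a\mapsto\nu(a)\nu(1-a)$ is symmetric under $a\leftrightarrow1-a$, and for $a\ge1$ it equals $(a+1)\binom{a+1}{2}$. So it takes the value $2$ at $a=0,1$ and values at least $9$ elsewhere. A product of $n$ such values equals $2^n$ only if each is $2$.
\end{proof}

\section{Which classes descend}\label{sec:descend}

Two lemmas connect the cube with Theorem~\ref{thm:descent}. The first reduces the count of semidualizing modules to the knowledge of a class group; the second finds the height-one primes containing a given $t$.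

\begin{lemma}\label{lem:count}
Let $A$ be a normal Noetherian local domain with an isomorphism $\widehat A\cong\widehat S$, and let $H\subseteq\mathbb Z^n$ be a subgroup such that the image of $\operatorname{Cl}(A)$ in $\operatorname{Cl}(\widehat S)$ is $\{[\widehat M_c]:c\in H\}$. Then $A$ is Cohen--Macaulay, $|\mathfrak S_0(A)|=|\mathfrak S(A)|=|H\cap\{0,1\}^n|$, and $A$ has a dualizing module if and only if $\mathbf 1\in H$.
\end{lemma}

\begin{proof}
The ring $A$ is Cohen--Macaulay because its completion is. By (C3) and Lemma~\ref{lem:hom}, there is a bijection $H\to\operatorname{Cl}(A)$, $c\mapsto[C_c]$, characterized by $C_c\otimes_A\widehat A\cong\widehat M_c$. Every semidualizing $A$-module is some $C_c$ by Lemma~\ref{lem:CM}(iv). Since $A\to\widehat A$ is faithfully flat, $C_c$ is semidualizing if and only if $\widehat M_c$ is, that is, if and only if $c\in\{0,1\}^n$ (Proposition~\ref{prop:cube}). This counts $\mathfrak S_0(A)$, which equals $\mathfrak S(A)$ by Lemma~\ref{lem:CM}(i). A canonical module is semidualizing, so it is some $C_c$; and by (K1), $C_c$ is canonical if and only if $\widehat M_c\cong\widehat M_{\mathbf 1}$, that is, $c=\mathbf 1$.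
\end{proof}

\begin{lemma}\label{lem:primes}
Let $\Phi_1,\dots,\Phi_l$ $(l\ge1)$ be irreducible homogeneous elements of $Q$ with zero constant term, of degrees $d_1,\dots,d_l$ with $\sum_jd_j=0$, and let $t=\prod_j\Phi_j$. Then $0\ne t\in\mathfrak m$, and the height-one primes of $S$ containing $t$ are the ideals $P_jS$, where $P_j=\Phi_jQ\cap B\cong M_{-d_j}$.
\end{lemma}

\begin{proof}
The element $t$ is nonzero of degree $0$ with zero constant term, so it lies in $\mathfrak m$. Comparing degrees gives $P_j=\Phi_jM_{-d_j}\cong M_{-d_j}$. The ideal $P_j$ is prime, being the contraction of the prime $\Phi_jQ$; it is nonzero and reflexive by Lemma~\ref{lem:hom}, so it has height one by (C1). It lies in $\mathfrak m$, and it contains $t$. Finally $P_1\cdots P_l\subseteq tQ\cap B=tB$, so a prime of $B$ containing $t$ contains some $P_j$, and equals it if it has height one.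
\end{proof}

The two lemmas can first be tried on $S$ itself.

\begin{example}\label{ex:full}
Let the $\Phi_j$ be the variables $u_1^{(i)},v_1^{(i)}$, so that $t=\prod_ix_{11}^{(i)}$. Then $S[1/t]$ is a UFD by Lemma~\ref{lem:gens}(iii), and (C2) and Lemma~\ref{lem:primes} show that $\operatorname{Cl}(S)$ is generated by the classes of the $(M_{\pm e_i})_{\mathfrak m}$. Lemma~\ref{lem:count} applies with $A=S$ and $H=\mathbb Z^n$, so $|\mathfrak S_0(S)|=|\mathfrak S(S)|=2^n$.
\end{example}

For $S$ the subgroup is all of $\mathbb Z^n$, and no choice is left. Theorem~\ref{thm:descent} restores the choice: for \emph{any} $t$ it replaces $S$ by a ring that becomes factorial when $t$ is inverted. The effect is already visible with one block.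

\begin{example}\label{ex:one}
Let $n=1$ and $t=u_1v_1+u_2v_2$. This polynomial is irreducible, being of degree one in $u_1$ with coprime coefficients $v_1$ and $u_2v_2$, and it has degree $0$. By Lemma~\ref{lem:primes} with $l=1$, the only height-one prime of $S$ containing $t$ is $tS$, whose class is zero. The ring $S[1/t]$ is not a UFD, for otherwise (C2) would give $\operatorname{Cl}(S)=0$, whereas $\mu((E_1)_{\mathfrak m})=2$. The ring $A$ of Theorem~\ref{thm:descent}, however, has $\operatorname{Cl}(A)=0$. By Lemma~\ref{lem:count} with $H=0$, the only semidualizing $A$-module is $A$, and $A$ has no dualizing module, although $\widehat A\cong\widehat S$ has the two semidualizing modules $\widehat S$ and $\widehat M_1$. The vertex $1$ of the cube $\{0,1\}$ has been removed.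
\end{example}

To keep a prescribed class $h$ and nothing more than its multiples, we need an \emph{irreducible} element of degree $h$: for $h=e_1+e_2$ the monomial $u_1^{(1)}u_1^{(2)}$ would contribute the classes $e_1$ and $e_2$ separately. A sum of two coprime squarefree monomials is irreducible, and this is where the hypothesis that the generators of $H$ are $0/1$ vectors enters. Since $t$ must lie in $B$, each factor of degree $h$ is balanced by one of degree $-h$, which adds nothing to the subgroup generated.

\begin{proof}[Proof of Theorem~\ref{thm:cube}]
Let $H$ be generated by $h_1,\dots,h_r$, $r\ge1$, with $h_j=\sum_{i\in\sigma_j}e_i$ and $\emptyset\ne\sigma_j\subseteq\{1,\dots,n\}$. Put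
\[
f_j=\prod_{i\in\sigma_j}u_1^{(i)}+\prod_{i\in\sigma_j}u_2^{(i)}\in M_{h_j},\qquad g_j=\prod_{i\in\sigma_j}v_1^{(i)}+\prod_{i\in\sigma_j}v_2^{(i)}\in M_{-h_j},
\]
and $t=\prod_jf_jg_j$. As $\sigma_j\ne\emptyset$, these polynomials have zero constant term. For $i_0\in\sigma_j$, the polynomial $f_j$ has degree one in $u_1^{(i_0)}$, with coefficients $\prod_{i\in\sigma_j\setminus\{i_0\}}u_1^{(i)}$ and $\prod_{i\in\sigma_j}u_2^{(i)}$, which have no variable in common. So $f_j$ is irreducible, and so is $g_j$, which has the same form in the variables $v$. By Lemma~\ref{lem:primes} (here $r\ge1$ is used), $0\ne t\in\mathfrak m$, and the extensions to $\widehat S$ of the height-one primes of $S$ containing $t$ have the classes $[\widehat M_{-h_j}]$ and $[\widehat M_{h_j}]$, $1\le j\le r$. By Lemma~\ref{lem:hom} these generate $\{[\widehat M_c]:c\in H\}$. The ring $A$ given by Theorem~\ref{thm:descent} for $(B,\mathfrak m,t)$ therefore satisfies the hypotheses of Lemma~\ref{lem:count}.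
\end{proof}

\section{Vertices of the cube in a subgroup}\label{sec:count}

For $n\le2$, Theorem~\ref{thm:cube} gives only powers of $2$: a single generator $h$ gives the vertices $0$ and $h$, and two distinct nonzero vectors of $\{0,1\}^2$ generate $\mathbb Z^2$. The first other value is the subgroup of $\mathbb Z^3$ from the introduction, which corresponds to $\sigma_1=\{1,2\}$, $\sigma_2=\{1,3\}$ and yields a ring of dimension $12$ with three semidualizing modules. What makes it work is the shared first coordinate, which prevents a sum of two generators from being a vertex, and this generalizes to any number of generators.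

When $\mathbf 1\in H$, the map $c\mapsto\mathbf 1-c$, which corresponds to $C\mapsto C^\dagger$, is an involution of $H\cap\{0,1\}^n$ without fixed points, in accordance with $(\ast)$. For part (2) we therefore adjoin $\mathbf 1$ to the generators, and add one coordinate that records its coefficient, so that the count is exactly doubled.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) For $q=1$ take a field. For $q\ge2$ let $n=q$ and
\[
H=\langle e_1+e_2,\ e_1+e_3,\ \dots,\ e_1+e_q\rangle=\Big\{\Big(\sum_ja_j,\,a_1,\dots,a_{q-1}\Big):a_j\in\mathbb Z\Big\}.
\]
Such a vector lies in $\{0,1\}^n$ if and only if all $a_j\in\{0,1\}$ and at most one $a_j$ is nonzero. This gives $q$ vectors; for $q=3$ they are $000$, $110$, $101$. Apply Theorem~\ref{thm:cube}.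

(2) Write $q=2(r+1)$ with $r\ge0$, let $n=r+2$, index the coordinates by $0,1,\dots,r+1$, and let $H=\langle e_0+e_1,\dots,e_0+e_r,\mathbf 1\rangle$. The vector $\sum_ia_i(e_0+e_i)+b\mathbf 1$ is
\[
\Big(b+\sum_ia_i,\ b+a_1,\ \dots,\ b+a_r,\ b\Big),
\]
and it determines $b$ and the $a_i$. If it lies in $\{0,1\}^n$, then $b\in\{0,1\}$. For $b=0$ the condition is that all $a_i\in\{0,1\}$ and $\sum_ia_i\le1$; for $b=1$ it is that all $a_i\in\{0,-1\}$ and $\sum_ia_i\ge-1$. Each case has $r+1$ solutions, so $|H\cap\{0,1\}^n|=q$; for $q=6$ the vectors are $0000$, $1100$, $1010$, $1111$, $0011$, $0101$. Since $\mathbf 1\in H$, Theorem~\ref{thm:cube} gives a ring with a dualizing module.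
\end{proof}

\begin{remark}
By a theorem of Nasseh and Sather-Wagstaff \cite{NSW}, $\mathfrak S(R)$ is finite for every local ring $R$. So by Theorem~\ref{thm:main}(1), the integers $|\mathfrak S(R)|$ with $R$ local are exactly the positive integers, and likewise for $|\mathfrak S_0(R)|$. For local rings with a dualizing complex, the integers $|\mathfrak S(R)|$ are exactly $1$ and the even positive integers: the number is $1$ if $R$ is Gorenstein by Lemma~\ref{lem:CM}, it is even otherwise by $(\ast)$, and all even values occur by Theorem~\ref{thm:main}(2). Neither \cite{NSW} nor $(\ast)$ is used in the proofs of the theorems.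
\end{remark}

\section{Prescribing the ring along a hypersurface}\label{sec:construction}

In this section $k,B,\mathfrak m,t,S$ are as in Theorem~\ref{thm:descent}. We need a ring that equals $B$ modulo every power of $t$ and is a polynomial ring once $t$ is inverted. The first requirement suggests working inside the $t$-adic completion of $B$. There we may move the generators of $B$ by multiples of $t$, which does not change them modulo $t$; if the perturbations are generic enough, the new elements satisfy no algebraic relation at all. We first record that generic perturbations exist over every field.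

\begin{lemma}\label{lem:series}
For every $N$, the ring $k[[t]]$ contains $N$ elements that are algebraically independent over $k(t)$.
\end{lemma}

\begin{proof}
Let $k_0$ be the prime field of $k$. An algebraic extension of a countable field is countable, whereas $k_0[[t]]$ is uncountable. So one can choose successively $\tau_1,\dots,\tau_N\in k_0[[t]]$ with $t,\tau_1,\dots,\tau_N$ algebraically independent over $k_0$. The map $k\otimes_{k_0}k_0((t))\to k((t))$ is injective: if $c_i\in k$ are linearly independent over $k_0$ and $\sum c_i\phi_i=0$ with $\phi_i\in k_0((t))$, then comparing coefficients of each power of $t$ gives $\phi_i=0$. Hence the monomials in $t,\tau_1,\dots,\tau_N$, which are linearly independent over $k_0$, remain so over $k$.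
\end{proof}

\subsection{The construction}
Let $b_1,\dots,b_N$ generate $B$ as a $k$-algebra. The element $t$ is transcendental over $k$, since otherwise the domain $k[t]$ would be a field and $t$ a unit. Let $B^*=\varprojlim B/t^sB$. This ring is Noetherian and flat over $B$, so $t$ is a nonzerodivisor on $B^*$ and $B^*\subseteq B^*[1/t]$. Also $B^*/t^sB^*=B/t^sB$, which is nonzero because $t\in\mathfrak m$; thus $B^*[1/t]\ne0$. Moreover $B^*$ is an algebra over $k[[t]]=\varprojlim k[t]/(t^s)$, and $B^*[1/t]$ is an algebra over $k((t))$. Let $F=k(t)$, choose $\tau_1,\dots,\tau_N\in k[[t]]$ algebraically independent over $F$, and put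
\[
y_i=b_i+t\tau_i\in B^*.
\]
Let $U=F[Y_1,\dots,Y_N]$ be a polynomial ring and $\theta\colon U\to B^*[1/t]$ the $F$-algebra map with $Y_i\mapsto y_i$. We shall see that $\theta$ is injective; we then regard $U$ as a subring of $B^*[1/t]$ and set
\[
A_0=U\cap B^*.
\]
The intersection is what brings the relations of $B$ back. If $0\ne g\in k[Y_1,\dots,Y_N]$ and $g(b)=0$, then $g(y)\ne0$ in $U$, but $g(y)\in tB^*$; so $g(y)/t$ lies in $A_0$, and $g(y)=0$ in $A_0/tA_0$.

\begin{example}
Let $B=k[t]$, $\mathfrak m=(t)$, $N=1$, $b_1=t$, and $\tau=\sum_ia_it^i$. Then $B^*=k[[t]]$, $U=k(t)[\tau]$, and $A_0=k(t)[\tau]\cap k[[t]]$ contains the tails $(\tau-\sum_{i<s}a_it^i)/t^s$ for all $s$. Let $A$ be the localization of $A_0$ at $A_0\cap tk[[t]]$. Then $A=k(t,\tau)\cap k[[t]]$: if $z=f/g\in k[[t]]$ with $f,g\in A_0$ and $g$ has order $s$ in $t$, then $f/t^s,g/t^s\in A_0$ and $g/t^s$ is a unit of $k[[t]]$. Every nonzero element of $A$ is a power of $t$ times a unit, so $A$ is a discrete valuation ring. The map $A/t^sA\to k[[t]]/(t^s)$ is bijective, so $A/t^sA\cong S/t^sS$. Thus modulo each $t^s$ the element $\tau$ is a polynomial in $t$, while $A[1/t]=k(t,\tau)$ is the fraction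 field of $U$, in which $\tau$ is a free variable.
\end{example}

In general the difficulty is that $A_0$, being an intersection, has no visible finiteness property. We shall deduce that it is Noetherian by descent from $B^*\times U$. This needs flatness of $B^*$ over $A_0$, which is checked separately where $t$ is invertible and where $t$ is nilpotent. The first case is the next lemma, the only place where the independence of the $\tau_i$ is used; with $\tau_i=0$ every relation among the $b_i$ would lie in the kernel of $\theta$.

\begin{lemma}\label{lem:theta}
The map $\theta$ is flat and injective.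
\end{lemma}

\begin{proof}
Put $B_F=B\otimes_{k[t]}F$ and let $T_1,\dots,T_N$ be variables. Then $\theta$ is the composite
\[
F[Y]\xrightarrow{\,Y_i\mapsto b_i+tT_i\,}B_F[T]\longrightarrow B_F\otimes_FF(T)\xrightarrow{\,T_i\mapsto\tau_i\,}B_F\otimes_Fk((t))\longrightarrow B^*[1/t],
\]
and each map is flat. For the first, $t$ is a unit of $F$, so $B_F[T]$ is also a polynomial ring over $B_F$ in the variables $b_i+tT_i$, and the map is the base change of $F\to B_F$ along $F\to F[Y]$. The second map is a localization. The third is a base change of the field extension $F(T)\to k((t))$, $T_i\mapsto\tau_i$, which exists because the $\tau_i$ are algebraically independent over $F$. For the fourth, let $D=B\otimes_{k[t]}k[[t]]$. It is of finite type over $k[[t]]$, hence Noetherian, and $D/t^sD=B/t^sB$, so its $t$-adic completion is $B^*$. Therefore $D\to B^*$ is flat, and so is $D[1/t]=B_F\otimes_Fk((t))\to B^*[1/t]$.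

If $0\ne a\in U$, then multiplication by $a$ is injective on the domain $U$, hence on the flat module $B^*[1/t]\ne0$. So $\theta(a)\ne0$.
\end{proof}

The ring $A_0$ is a subring of $U$, hence a domain, and it contains $k$, $t$ and $y_1,\dots,y_N$.

\begin{lemma}\label{lem:A0}
We have $A_0[1/t]=U$, and the inclusion $A_0\subseteq B^*$ induces isomorphisms $A_0/t^sA_0\cong B^*/t^sB^*=B/t^sB$ for all $s\ge1$.
\end{lemma}

\begin{proof}
Every element of $U\subseteq B^*[1/t]$ is carried into $B^*$ by a power of $t$, which gives the first claim. If $a\in A_0$ and $a=t^sb$ with $b\in B^*$, then $b=a/t^s\in U\cap B^*$; so $t^sB^*\cap A_0=t^sA_0$, which is injectivity. The $k$-algebra $B^*/tB^*=B/tB$ is generated by the images of the $b_i$, which are the images of the $y_i\in A_0$. So $B^*=A_0+tB^*$, and substituting this equation into itself gives $B^*=A_0+t^sB^*$, which is surjectivity.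
\end{proof}

\begin{lemma}\label{lem:noeth}
The ring $B^*$ is flat over $A_0$, and $A_0$ is Noetherian.
\end{lemma}

\begin{proof}
Write $\operatorname{Tor}_i(V)=\operatorname{Tor}_i^{A_0}(B^*,V)$ for an $A_0$-module $V$.

\emph{If $t$ acts invertibly on $V$,} it acts invertibly on $\operatorname{Tor}_i(V)$, which therefore equals its localization $\operatorname{Tor}_i^U(B^*[1/t],V)$. This is zero for $i\ge1$ by Lemma~\ref{lem:theta}.

\emph{If $V$ is $t$-power torsion,} suppose first that $tV=0$. Let $L$ be a free resolution of $B^*$ over $A_0$. Since $t$ is a nonzerodivisor on $A_0$ and on $B^*$, we have $\operatorname{Tor}_i(A_0/tA_0)=0$ for $i\ge1$, so $L/tL$ is a free resolution of $B^*/tB^*$ over $A_0/tA_0$. Hence $\operatorname{Tor}_i(V)=\operatorname{Tor}_i^{A_0/tA_0}(B^*/tB^*,V)$, which is zero for $i\ge1$ because $B^*/tB^*=A_0/tA_0$. The sequence $0\to tV\to V\to V/tV\to0$ and induction on $s$ extend the vanishing to modules with $t^sV=0$, and a $t$-power torsion module is a directed union of such modules.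

\emph{In general,} let $V'$ be the image of $V\to V[1/t]$. In the exact sequences
\[
0\to V'\to V[1/t]\to T'\to0,\qquad 0\to T\to V\to V'\to0
\]
the modules $T,T'$ are $t$-power torsion. The first sequence places $\operatorname{Tor}_1(V')$ between $\operatorname{Tor}_2(T')=0$ and $\operatorname{Tor}_1(V[1/t])=0$, and the second places $\operatorname{Tor}_1(V)$ between $\operatorname{Tor}_1(T)=0$ and $\operatorname{Tor}_1(V')=0$. So $B^*$ is flat over $A_0$.

The map $A_0\to B^*\times U$ is flat, and it is faithfully flat because every prime $\mathfrak q$ of $A_0$ has a prime lying over it. If $t\notin\mathfrak q$, then $\mathfrak q$ is contracted from $U=A_0[1/t]$. If $t\in\mathfrak q$, then $B^*/\mathfrak qB^*=A_0/\mathfrak q$ by Lemma~\ref{lem:A0}, so $\mathfrak qB^*$ is a prime lying over $\mathfrak q$. Under a faithfully flat map every ideal is the contraction of its extension. Since $B^*\times U$ is Noetherian, an ascending chain of ideals of $A_0$ becomes stationary after extension, hence is stationary.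
\end{proof}

\subsection{The local ring and its class group}

\begin{proof}[Proof of Theorem~\ref{thm:descent}]
Let $\mathfrak n_0\ni t$ be the maximal ideal of $A_0$ that corresponds to $\mathfrak m/tB$ under $A_0/tA_0\cong B/tB$, and let $A=(A_0)_{\mathfrak n_0}$, with maximal ideal $\mathfrak n$. It is a Noetherian local domain. The isomorphisms of Lemma~\ref{lem:A0} are compatible as $s$ varies, send $t$ to $t$ and $\mathfrak n_0/t^sA_0$ to $\mathfrak m/t^sB$; localizing gives compatible isomorphisms $A/t^sA\cong S/t^sS$. Since $t^s\in\mathfrak n^s$ and $t^s\in\mathfrak m^sS$, these induce compatible isomorphisms $A/\mathfrak n^s\cong S/\mathfrak m^sS$, hence $\widehat A\cong\widehat S$ with $t\mapsto t$. The ring $A[1/t]$ is a localization of $A_0[1/t]=k(t)[Y_1,\dots,Y_N]$.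

Now let $S$ be normal. By (C4), $\widehat A\cong\widehat S$ is a normal domain. If $a/a'\in\operatorname{Frac}A$ is integral over $A$, then it lies in $\widehat A$, so $a\in a'\widehat A\cap A=a'A$ by faithful flatness; thus $A$ is normal. The ring $A[1/t]$ is a UFD, so by (C2) the group $\operatorname{Cl}(A)$ is generated by the classes of the height-one primes $\mathfrak p\ni t$. By the principal ideal theorem, these are the minimal primes of $tA$, and the height-one primes $P\ni t$ of $S$ are the minimal primes of $tS$; the two sets correspond under $A/tA\cong S/tS$. The isomorphism $\widehat A/t\widehat A\cong\widehat S/t\widehat S$ is the completion of $A/tA\cong S/tS$. So if $\mathfrak p$ corresponds to $P$, the ideals $\mathfrak p\widehat A$ and $P\widehat S$ have the same image modulo $t$; as both contain $t$, they coincide under $\widehat A\cong\widehat S$. By flatness $\mathfrak p\otimes_A\widehat A\cong\mathfrak p\widehat A$, so $[\mathfrak p]$ maps to $[P\widehat S]$. Since $\operatorname{Cl}(A)\to\operatorname{Cl}(\widehat A)$ is an injective homomorphism by (C3), it maps $\operatorname{Cl}(A)$ isomorphically onto the subgroup generated by the classes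 $[P\widehat S]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, Proposition~1.4.1.

\bibitem{NSW}
Nasseh and Sather-Wagstaff, \emph{Geometric aspects of representation theory for DG algebras: answering a question of Vasconcelos}, J. London Math. Soc. 96 (2017).

\bibitem{SW}
Sean Sather-Wagstaff, \emph{Semidualizing modules and the divisor class group}, arXiv:math/0408399 (2004).

\end{thebibliography}
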